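\title{Gaussian random walks on abstract Wiener groups need not converge}

\begin{abstract}
An abstract Wiener group is an inclusion $\mathbf H\subset\mathbf G$ of a Hilbert Lie group into a Banach Lie group whose Lie algebras form an abstract Wiener space. Exponentiating Gaussian steps of variance $t/N$ and multiplying $N$ of them gives a sequence of probability measures on $\mathbf G$. A conjecture posed by Pickrell asserts that this sequence always converges weakly, and that the limits form a functorial convolution semigroup of inversion-invariant measures. We disprove the conjecture with a two-step nilpotent group whose Lie algebra is reflexive. The obstruction is the L\'evy area: measured in the trace norm of large matrix blocks it grows like a harmonic sum, and mass at least $\frac14$ escapes to infinity. We also characterize convergence for two-step nilpotent groups, and we prove all assertions of the conjecture for arbitrary Banach Lie groups under a cancellation condition on sums of independent Gaussian brackets. The condition holds whenever the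 Lie algebra is B-convex.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A Lie group has no linear structure, so it carries no Gaussian measure in the literal sense. There is, however, a natural substitute. Choose an inner product on the Lie algebra, take $N$ independent Gaussian steps of variance $t/N$, exponentiate them, multiply them in order, and let $N\to\infty$. In infinite dimensions a standard Gaussian vector does not belong to the Hilbert space that defines it, because the sum of the squares of its independent standard coordinates diverges. The steps therefore live in a larger Banach Lie algebra, and the walk lives in a larger group. This paper asks whether the walk still converges.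

\subsection{Abstract Wiener groups}

An \emph{abstract Wiener space} is a continuous, injective, dense linear inclusion $\mathfrak h\subset\mathfrak g$ of a real separable Hilbert space into a real Banach space such that the canonical Gaussian cylinder measure of $\mathfrak h$ extends to a countably additive Borel probability measure on $\mathfrak g$ (in the sense of L.~Gross). For $t>0$ the centered Gaussian measure of variance $t$ is the Borel probability measure $\nu_t=\nu_t^{\mathfrak h\subset\mathfrak g}$ on $\mathfrak g$ with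
\[
\int_{\mathfrak g}e^{i\varphi(x)}\,d\nu_t(x)=e^{-\frac t2|\varphi|_{\mathfrak h}^2}\qquad(\varphi\in\mathfrak g^*),
\]
where $|\varphi|_{\mathfrak h}$ is the norm of the restriction of $\varphi$ to $\mathfrak h$. The defining condition is the existence of $\nu_1$, and $\nu_t$ is the image of $\nu_1$ under $x\mapsto\sqrt t\,x$. We set $\nu_0=\delta_0$. If $\mathfrak h=\mathfrak g$ has finite dimension $n$, then $\nu_t$ has density $(2\pi t)^{-n/2}e^{-|x|^2/2t}$. The space $\mathfrak g$ is separable, since $\mathfrak h$ is separable and dense.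

\begin{definition}\label{def:awg}
An \emph{abstract Wiener group} $\mathbf H\subset\mathbf G$ consists of a Lie group $\mathbf H$ modeled on a separable real Hilbert space, a fixed Hilbert inner product on its Lie algebra $\mathfrak h$, a Lie group $\mathbf G$ modeled on a real Banach space, with Lie algebra $\mathfrak g$, and a continuous injective homomorphism of Lie groups $\mathbf H\to\mathbf G$ whose Lie algebra map $\mathfrak h\to\mathfrak g$ is an abstract Wiener space.

A \emph{map of abstract Wiener groups} $P:(\mathbf H_1\subset\mathbf G_1)\to(\mathbf H_2\subset\mathbf G_2)$ is a continuous Lie group homomorphism $P:\mathbf G_1\to\mathbf G_2$ that restricts to a Lie group homomorphism $\mathbf H_1\to\mathbf H_2$ whose Lie algebra map $T:\mathfrak h_1\to\mathfrak h_2$ is an orthogonal projection of Hilbert spaces, that is, a coisometry onto $\mathfrak h_2$: $TT^*=\mathrm{id}$.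
\end{definition}

For $t\ge0$ and $N\ge1$ let
\[
\mu_{t,N}=(\exp_*\nu_{t/N})^{*N}
\]
be the $N$-fold convolution power on $\mathbf G$ of the image of $\nu_{t/N}$ under $\exp:\mathfrak g\to\mathbf G$. It is the law of $\exp\xi_1\cdots\exp\xi_N$ for independent $\xi_i$ of law $\nu_{t/N}$. Weak convergence means convergence of the integrals of all functions in $BC(\mathbf G)$, the bounded continuous functions. A measure on $\mathbf G$ is \emph{inversion-invariant} if it is invariant under $g\mapsto g^{-1}$. The following conjecture is posed in \cite{Pickrell}.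

\begin{quote}
\textbf{Conjecture.} Let $\mathbf H\subset\mathbf G$ be an abstract Wiener group. For each $t\ge0$ the sequence $\mu_{t,N}$ has a weak limit $\mu_t$. The limits form a convolution semigroup of inversion-invariant probability measures on $\mathbf G$. For every map $P:(\mathbf H_1\subset\mathbf G_1)\to(\mathbf H_2\subset\mathbf G_2)$ of abstract Wiener groups and every $t\ge0$, the limits $\mu^1_t$ on $\mathbf G_1$ and $\mu^2_t$ on $\mathbf G_2$ satisfy $P_*\mu^1_t=\mu^2_t$.
\end{quote}

If $\mathbf G$ is the additive group of $\mathfrak g$, then $\mu_{t,N}=\nu_t$ for every $N$ and there is nothing to prove. The first noncommutative correction comes from the Campbell--Hausdorff formula: to second order, the logarithm of $\exp\xi_1\cdots\exp\xi_N$ is $\sum_i\xi_i+\frac12\sum_{i<k}[\xi_i,\xi_k]$. The first sum has law $\nu_t$. The second is a discrete L\'evy area, and a variance computation (Lemma~\ref{lem:scalar}) shows that every continuous linear functional of it converges in $L^2$. So every scalar shadow of the walk settles down, at least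 to second order, and one would guess that the conjecture is true. The variance computation says nothing about the \emph{norm} of the area in $\mathfrak g$, and this is where the conjecture fails.

\subsection{Results}

\begin{theorem}\label{thm:counter}
There is an abstract Wiener group $\mathbf H\subset\mathbf G$, with $\mathbf G$ two-step nilpotent and diffeomorphic to its Lie algebra $\mathfrak g$, and with $\mathfrak g$ reflexive, such that for every $t>0$:
\begin{enumerate}
\item[(1)] no subsequence of $\mu_{t,N}$ converges weakly to a Borel probability measure; in fact $\sup_N\mu_{t,N}\{\|g\|>R\}\ge\frac14$ for all $R$;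
\item[(2)] there are maps $P_j:(\mathbf H\subset\mathbf G)\to(\mathbf H_j=\mathbf G_j)$ of abstract Wiener groups onto finite-dimensional groups, on which the limits $\mu^j_t$ exist, such that no Borel probability measure $\mu$ on $\mathbf G$ satisfies $(P_j)_*\mu=\mu_t^j$ for all $j$.
\end{enumerate}
\end{theorem}

Part (2) shows that no other construction can replace the walk: for $t>0$ there is no way to assign a Borel probability measure to every abstract Wiener group so that the assignment is functorial and agrees with the limit $\mu_t$ on finite-dimensional groups $\mathbf H=\mathbf G$. The agreement on finite-dimensional groups is what carries the obstruction. Functoriality alone is satisfied by the point masses $\delta_1$ at the identity, and also by $\mu_{t,N}$ for fixed $N$, by part (b) of the next proposition, which collects the formal parts of the conjecture.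

\begin{proposition}\label{prop:formal}
For every abstract Wiener group the following hold.
\begin{enumerate}
\item[(a)] Whenever the limit $\mu_t$ exists, it is inversion-invariant.
\item[(b)] If $P:(\mathbf H_1\subset\mathbf G_1)\to(\mathbf H_2\subset\mathbf G_2)$ is a map of abstract Wiener groups, then $P_*\mu^1_{t,N}=\mu^2_{t,N}$ for every $N$. Hence existence of the limit for $\mathbf G_1$ implies existence for $\mathbf G_2$ and $P_*\mu^1_t=\mu^2_t$.
\item[(c)] If the limits exist for all $t$, then $\mu_s*\mu_t=\mu_{s+t}$ whenever $s/t$ is rational, and for all $s,t$ if $t\mapsto\mu_t$ is weakly continuous.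
\end{enumerate}
\end{proposition}

The conjecture thus rests on existence. In step two, existence is decided by the area alone. Let $B$ be the $\mathfrak g$-valued Brownian motion on $[0,1]$ with $B_1\sim\nu_1$ (see Section~\ref{sec:tools}), defined on a probability space $\Omega$, and put
\begin{equation}\label{eq:area}
\xi^N_i=B_{i/N}-B_{(i-1)/N},\qquad a^N=\tfrac12\sum_{1\le i<k\le N}[\xi^N_i,\xi^N_k].
\end{equation}

\begin{theorem}\label{thm:steptwo}
Let $\mathbf H\subset\mathbf G$ be an abstract Wiener group in which $[\mathfrak g,[\mathfrak g,\mathfrak g]]=0$ and $\mathbf G$ is $\mathfrak g$ with the product $u\cdot v=u+v+\frac12[u,v]$. The following are equivalent: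
\begin{enumerate}
\item[(i)] for some $t>0$ some subsequence of $\mu_{t,N}$ converges weakly to a probability measure;
\item[(ii)] for all $t\ge0$ the whole sequence $\mu_{t,N}$ converges weakly;
\item[(iii)] there is a $\mathfrak g$-valued random variable $A$ with $\varphi(a^N)\to\varphi(A)$ in probability for all $\varphi\in\mathfrak g^*$;
\item[(iv)] $a^N$ converges in $L^r(\Omega;\mathfrak g)$ for all $r<\infty$.
\end{enumerate}
When they hold, all assertions of the conjecture hold for $\mathbf G$, functoriality being understood as in Proposition~\ref{prop:formal}(b) for maps out of $\mathbf G$.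
\end{theorem}

For general groups we give a sufficient condition, stated with the geometry of Banach spaces in mind. A Banach space $Z$ has \emph{Rademacher type} $q\in(1,2]$ if there is a constant $T_q$ with $(\mathbb E\|\sum_i\varepsilon_iz_i\|^q)^{1/q}\le T_q(\sum_i\|z_i\|^q)^{1/q}$ for all finite families $z_i\in Z$, where the $\varepsilon_i$ are independent symmetric signs. It is \emph{B-convex} if there are $n\ge1$ and $\lambda<1$ such that for any unit vectors $z_1,\dots,z_n$ some choice of signs gives $\|\sum_i\pm z_i\|\le\lambda n$.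

\begin{theorem}\label{thm:positive}
Let $\mathbf H\subset\mathbf G$ be an abstract Wiener group and let $\eta_i,\eta_i'$ $(i\ge1)$ be independent with law $\nu_1$. Suppose there are $C_E<\infty$ and $\delta>0$ with
\begin{equation}\label{eq:E}
\mathbb E\Big\|\sum_{i=1}^m[\eta_i,\eta_i']\Big\|\le C_E\,m^{1-\delta}\qquad(m\ge1).\tag{E}
\end{equation}
Then $\mu_{t,N}$ converges weakly for every $t$, and the limits form a weakly continuous convolution semigroup of inversion-invariant probability measures, functorial as in Proposition~\ref{prop:formal}(b). Condition \eqref{eq:E} holds whenever the closed span of $[\mathfrak g,\mathfrak g]$ has Rademacher type $q>1$. In particular the existence, semigroup, inversion and functoriality assertions hold for every abstract Wiener group with $\mathfrak g$ finite-dimensional, Hilbert, $L^p$ $(1<p<\infty)$, or any B-convex space.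
\end{theorem}

By Theorem~\ref{thm:counter}, B-convexity cannot be relaxed to reflexivity in the last sentence.

Section~\ref{sec:tools} recalls the tools and proves Proposition~\ref{prop:formal}. Section~\ref{sec:area} studies the area and locates the logarithm that drives both the counterexample and condition \eqref{eq:E}. Sections~\ref{sec:counter}, \ref{sec:steptwo} and~\ref{sec:positive} prove Theorems~\ref{thm:counter}, \ref{thm:steptwo} and~\ref{thm:positive}.

\section{Tools and formal properties}\label{sec:tools}

A \emph{Gaussian vector} in a separable Banach space $Z$ is a Borel random variable $\eta$ such that $\varphi(\eta)$ is a centered Gaussian variable for each $\varphi\in Z^*$. Bounded linear images of Gaussian vectors are Gaussian vectors, and a Borel probability measure on $Z$ is determined by its characteristic functional. We use the following standard facts.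
\begin{itemize}
\item \emph{Fernique's theorem.} A Gaussian vector has $\mathbb E\|\eta\|^r<\infty$ for all $r<\infty$.
\item \emph{Gaussian Kahane--Khintchine inequality.} For $r\ge1$ there is a constant $C_r$, depending only on $r$, with $(\mathbb E\|\eta\|^r)^{1/r}\le C_r\,\mathbb E\|\eta\|$ for all Gaussian vectors in all separable Banach spaces.
\item \emph{Brownian motion} (Gross). For an abstract Wiener space $\mathfrak h\subset\mathfrak g$ there is a process $(B_\sigma)_{0\le\sigma\le1}$ with $B_0=0$, continuous paths in $\mathfrak g$, independent increments, and $B_\tau-B_\sigma\sim\nu_{\tau-\sigma}$.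
\item \emph{Contraction principle.} If $Y_1,\dots,Y_m$ are independent, symmetric and in $L^r(\Omega;Z)$, $r\ge1$, then $\|\sum_ic_iY_i\|_{L^r}\le\max_i|c_i|\,\|\sum_iY_i\|_{L^r}$ for real $c_i$. Indeed, the left side is convex in $c$, so on the cube $[-1,1]^m$ it is largest at a vertex, where $\sum_i c_iY_i$ has the law of $\sum_iY_i$.
\end{itemize}

On the group side, a map $P$ as in Definition~\ref{def:awg} has a bounded differential $dP:\mathfrak g_1\to\mathfrak g_2$ that extends $T$ and satisfies $P\circ\exp=\exp\circ\,dP$. A first countable Hausdorff group has a compatible left-invariant metric (Birkhoff--Kakutani), so $\mathbf G$ is metrizable and $BC(\mathbf G)$ determines Borel probability measures. The group $\mathbf G$ need not be separable, but its identity component $\mathbf G_0$ is: it is open and closed, and it is the union of the sets $(\exp\mathfrak g)^n$, which are continuous images of $\mathfrak g^n$. All $\mu_{t,N}$ live on $\mathbf G_0$, and so does any weak limit, because the indicator of $\mathbf G_0$ is continuous. On the separable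 metrizable group $\mathbf G_0$ convolution is jointly weakly continuous: if $\mu_n\to\mu$ and $\mu'_n\to\mu'$, then $\mu_n\otimes\mu_n'\to\mu\otimes\mu'$, and the product map is continuous.

\begin{proof}[Proof of Proposition~\ref{prop:formal}]
(a) Let $\xi_1,\dots,\xi_N$ be independent with law $\nu_{t/N}$. Then $(\exp\xi_1\cdots\exp\xi_N)^{-1}=\exp(-\xi_N)\cdots\exp(-\xi_1)$, and $(-\xi_N,\dots,-\xi_1)$ has the law of $(\xi_1,\dots,\xi_N)$. So $\int f(g^{-1})\,d\mu_{t,N}=\int f(g)\,d\mu_{t,N}$ for $f\in BC(\mathbf G)$, and this identity passes to the limit.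

(b) Let $\varphi\in\mathfrak g_2^*$ and write $\varphi=\langle\cdot,w\rangle$ on $\mathfrak h_2$. On $\mathfrak h_1$ we have $\varphi\circ dP=\langle\cdot,T^*w\rangle$, and $|T^*w|^2=\langle TT^*w,w\rangle=|w|^2$. This is the only use of the coisometry condition. Comparing characteristic functionals gives $(dP)_*\nu^1_s=\nu^2_s$. Since $P(\exp\xi_1\cdots\exp\xi_N)=\exp(dP\xi_1)\cdots\exp(dP\xi_N)$, we get $P_*\mu^1_{t,N}=\mu^2_{t,N}$. For the limit, note that $f\circ P\in BC(\mathbf G_1)$ for $f\in BC(\mathbf G_2)$.

(c) If $s=0$ or $t=0$ the claim holds because $\mu_0=\delta_1$. Let $s=kr$ and $t=lr$ with positive integers $k,l$ and $r>0$. The three measures $\mu_{s+t,(k+l)N}$, $\mu_{s,kN}$ and $\mu_{t,lN}$ are convolution powers of the same measure $\exp_*\nu_{r/N}$, so $\mu_{s+t,(k+l)N}=\mu_{s,kN}*\mu_{t,lN}$. Let $N\to\infty$. If $t\mapsto\mu_t$ is weakly continuous, choose $s_n\to s$ with $s_n/t$ rational and pass to the limit in $\mu_{s_n}*\mu_t=\mu_{s_n+t}$.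
\end{proof}

\section{The discrete area and the logarithm}\label{sec:area}

Let $\mathfrak g$ be a Banach Lie algebra and $x_1,\dots,x_n\in\mathfrak g$. For $0\le i\le j\le n$ the \emph{increment} and the \emph{area} over the interval $I=(i,j]$ of indices are
\[
b_I=b_{ij}=\sum_{i<k\le j}x_k,\qquad a_I=a_{ij}=\tfrac12\sum_{i<k<l\le j}[x_k,x_l].
\]
If $I$ is cut into consecutive intervals $I_1,\dots,I_m$, then sorting the pairs $k<l$ by whether they lie in the same piece gives
\begin{equation}\label{eq:chen}
b_I=\sum_lb_{I_l},\qquad a_I=\sum_la_{I_l}+\tfrac12\sum_{l<l'}[b_{I_l},b_{I_{l'}}].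
\end{equation}

Suppose now that $[\mathfrak g,[\mathfrak g,\mathfrak g]]=0$. Then $u\cdot v=u+v+\frac12[u,v]$ is associative, since both $(u\cdot v)\cdot w$ and $u\cdot(v\cdot w)$ equal $u+v+w+\frac12([u,v]+[u,w]+[v,w])$. It is a continuous polynomial map with unit $0$ and inverse $-u$, so it makes $\mathfrak g$ a Banach Lie group. The curves $\sigma\mapsto\sigma u$ are its one-parameter subgroups, so $\exp=\mathrm{id}$, and the group commutator of $u$ and $v$ is $[u,v]$, so the Lie algebra is $\mathfrak g$. Areas are central, so induction on $n$ gives $x_1\cdots x_n=b_{0n}+a_{0n}$. The variables $\sqrt t\,\xi_i^N$ are independent with law $\nu_{t/N}$, and therefore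
\begin{equation}\label{eq:steptwolaw}
\mu_{t,N}\ \text{ is the law of }\ \sqrt t\,B_1+t\,a^N\qquad\text{(step two)}.
\end{equation}

\begin{example}\label{ex:heis}
Let $\mathfrak h=\mathfrak g=\mathbb R^3$ with $[(x,y,z),(x',y',z')]=(0,0,xy'-x'y)$, the Heisenberg algebra. If $\xi^N_i=(x_i,y_i,z_i)$, the central coordinate of $a^N$ is $\frac12\sum_{i<k}(x_iy_k-x_ky_i)$, the signed area between the polygon with edges $(x_i,y_i)$ and its chord. The $\binom N2$ terms are uncorrelated with variance $2/N^2$, so the variance of the area is $\frac14(1-\frac1N)$. The next lemma shows that the area converges in $L^2$, and then $\mu_{t,N}$ converges by \eqref{eq:steptwolaw}.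
\end{example}

\begin{lemma}\label{lem:scalar}
Let $\mathfrak h\subset\mathfrak g$ be an abstract Wiener space with $\mathfrak g$ a Banach Lie algebra. For every $\varphi\in\mathfrak g^*$ the variables $\varphi(a^N)$ converge in $L^2(\Omega)$ to a $\sigma(B)$-measurable limit $\mathcal A(\varphi)$.
\end{lemma}

\begin{proof}
Two grids $1/N$ and $1/N'$ are compared through their common refinement. By \eqref{eq:chen}, applied to the steps $\xi^{NN'}_k$ grouped into the $N$ cells of the coarse grid, $a^{NN'}-a^N$ is $\frac12\sum[\xi_k^{NN'},\xi_l^{NN'}]$ over the pairs $k<l$ in the same cell. There are at most $NN'^2/2$ such pairs. Let $v=\mathbb E\,\varphi([\eta,\eta'])^2$ for independent $\eta,\eta'\sim\nu_1$; it is finite by Fernique's theorem. Each $\varphi([\xi_k^{NN'},\xi_l^{NN'}])$ has second moment $v/(NN')^2$. Two distinct pairs give uncorrelated terms: some index occurs in exactly one of them, and changing the sign of that step preserves the joint law and changes the sign of the product. Hence $\mathbb E\,\varphi(a^{NN'}-a^N)^2\le v/(8N)$, and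
\[
\|\varphi(a^N)-\varphi(a^{N'})\|_{L^2}\le\sqrt{v/(8N)}+\sqrt{v/(8N')}.\qedhere
\]
\end{proof}

To see what happens to the norm of $a^N$, bisect. For $N=4$, formula \eqref{eq:chen} gives
\[
a^4=\tfrac12[\xi_1+\xi_2,\xi_3+\xi_4]+\Big(\tfrac12[\xi_1,\xi_2]+\tfrac12[\xi_3,\xi_4]\Big),\qquad\xi_i=\xi^4_i .
\]
The first term has the law of $\frac14[\eta_1,\eta_1']$ and the second that of $\frac18([\eta_1,\eta_1']+[\eta_2,\eta_2'])$. For $N=2^n$ the same bisection gives $a^N=\Delta_0+\dots+\Delta_{n-1}$, where $\Delta_d$ is the sum, over the $2^d$ dyadic intervals of length $2^{-d}$, of half the bracket of the increments of $B$ over the two halves. Thus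
\[
\Delta_d\ \text{ has the law of }\ 2^{-d-2}\sum_{i=1}^{2^d}[\eta_i,\eta_i'].
\]
If $\mathfrak g$ is a Hilbert space, the brackets are orthogonal in $L^2(\Omega;\mathfrak g)$, so $\mathbb E\|\Delta_d\|=O(2^{-d/2})$ and the series converges geometrically. In a general Banach space the triangle inequality gives only $\mathbb E\|\Delta_d\|\le\frac14\mathbb E\|[\eta_1,\eta_1']\|$, and so $\mathbb E\|a^N\|=O(\log N)$. This trivial bound is \eqref{eq:E} with $\delta=0$; with $\delta>0$, condition \eqref{eq:E} gives $\mathbb E\|\Delta_d\|=O(2^{-d\delta})$. A counterexample must come close to the logarithm, so it needs a norm in which many independent brackets add up with almost no cancellation, as basis vectors do in $\ell^1$.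

\section{The counterexample}\label{sec:counter}

For real matrices we write $|\cdot|$ for the Hilbert--Schmidt norm, $\langle Q,U\rangle=\operatorname{tr}(Q^TU)$, $\|\cdot\|_1$ for the trace norm (the sum of the singular values), and $\|\cdot\|_{op}$ for the operator norm. For $p\times p$ matrices $Q,U$ and $p\times s$ matrices $x,y$,
\begin{equation}\label{eq:matrix}
|\langle Q,U\rangle|\le\|Q\|_1\|U\|_{op},\qquad|Q|\le\|Q\|_1\le\sqrt p\,|Q|,\qquad\|xy^T\|_1\le|x||y|.
\end{equation}
The trace norm is the norm we need. By the last inequality it makes the bilinear map $(x,y)\mapsto xy^T$ bounded for Euclidean norms on $x$ and $y$, and it is additive on matrices with mutually orthogonal row spaces and mutually orthogonal column spaces. A \emph{standard Gaussian} matrix is one with independent $N(0,1)$ entries.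

\subsection{One block and its L\'evy area}

For $p,s\ge1$ let $\mathfrak h_{p,s}=\mathbb R^{p\times s}\oplus\mathbb R^{p\times s}\oplus\mathbb R^{p\times p}$ with the Hilbert--Schmidt inner product and the two-step nilpotent bracket
\[
[(x,y,z),(x',y',z')]=(0,0,\;xy'^T-x'y^T).
\]
Let $\mathbf G_{p,s}$ be the group $(\mathfrak h_{p,s},\cdot)$, viewed as the abstract Wiener group $\mathbf G_{p,s}\subset\mathbf G_{p,s}$. For $p=s=1$ this is Example~\ref{ex:heis}. By \eqref{eq:matrix} and the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:bracket}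
|xy'^T-x'y^T|\le\|xy'^T-x'y^T\|_1\le|x||y'|+|x'||y|\le|(x,y)|\,|(x',y')|.
\end{equation}

Brownian motion in $\mathfrak h_{p,s}$ has independent components; call the first two $X,Y$ and let $\zeta$ be the value at time $1$ of the third, a standard Gaussian $p\times p$ matrix. For $f,g\in L^2[0,1]$ put $I(f\otimes g)=(\int f\,dX)(\int g\,dY)^T$. The $(a,b)$ entry is $\sum_{c\le s}\int f\,dX^{ac}\int g\,dY^{bc}$, so $\mathbb E\,I(f\otimes g)_{ab}I(f'\otimes g')_{ab}=s\langle f,f'\rangle\langle g,g'\rangle$. Hence $I$ extends to a linear map on $L^2([0,1]^2)$ with $\mathbb E\,I(F)_{ab}^2=s\|F\|_{L^2}^2$. For $m\ge1$ let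
\[
a_m=\sqrt2\int_0^1\cos(2\pi m\sigma)\,dX_\sigma,\qquad b_m=\sqrt2\int_0^1\sin(2\pi m\sigma)\,dX_\sigma,
\]
and let $a'_m,b'_m$ be given by the same formulas with $Y$ in place of $X$. The integrands are orthonormal, so all these are independent standard Gaussian $p\times s$ matrices. Put
\[
D_m=a_mb_m'^T-b_ma_m'^T\ \ (m\ge1),\qquad D_0=X_1y_*^T-x_*Y_1^T,\qquad x_*=\int_0^1\!\sigma\,dX_\sigma,\quad y_*=\int_0^1\!\tau\,dY_\tau .
\]

\begin{lemma}\label{lem:block}
On $\mathbf G_{p,s}$ the measures $\mu_{t,N}$ converge weakly to the law of $(\sqrt tX_1,\sqrt tY_1,\sqrt t\zeta+tA)$, where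
\[
A=D_0+\sum_{m\ge1}\frac{D_m}{2\pi m}\qquad\text{with convergence in }L^2 .
\]
\end{lemma}

\begin{proof}
Let $x_i,y_i$ be the increments of $X,Y$ over the $i$-th cell of the $1/N$-grid. The central component of $a^N$ is $\frac12\sum_{i<k}(x_iy_k^T-x_ky_i^T)=\frac12I(S_N)$, where $S_N(\sigma,\tau)=\operatorname{sgn}(\tau-\sigma)$ if $\sigma,\tau$ lie in different cells and $S_N=0$ otherwise. With $S(\sigma,\tau)=\operatorname{sgn}(\tau-\sigma)$ we have $\|S-S_N\|_{L^2}^2=1/N$, so $\frac12I(S_N)\to A:=\frac12I(S)$ in $L^2$, and \eqref{eq:steptwolaw} gives the convergence.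

The series $\sum_{m\ge1}\frac{\sin2\pi mu}{\pi m}$ is the Fourier series of the $1$-periodic function equal to $\frac12-u$ on $(0,1)$, hence to $-\frac12-u$ on $(-1,0)$. So $\frac12\operatorname{sgn}(u)=u+\sum_m\frac{\sin2\pi mu}{\pi m}$ for $0<|u|<1$. With $u=\tau-\sigma$ the series converges in $L^2([0,1]^2)$, because $\tau-\sigma$ modulo $1$ is uniformly distributed. Now $I(\tau-\sigma)=D_0$, and the formula $\sin2\pi m(\tau-\sigma)=\cos2\pi m\sigma\,\sin2\pi m\tau-\sin2\pi m\sigma\,\cos2\pi m\tau$ gives $I(\sin2\pi m(\tau-\sigma))=\frac12D_m$.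
\end{proof}

\subsection{A frozen model}

The coefficients $1/(2\pi m)$ are square summable but not summable. To see how the trace norm detects this, keep $M$ frequencies and replace the Gaussian matrices by ideal ones. Each $D_m$ has rank at most $2s$, so $M$ of them fit side by side when $p=2Ms$. Form the $p\times p$ matrices
\begin{equation}\label{eq:Xi}
\Xi=[a_1,\dots,a_M,b_1,\dots,b_M],\qquad\Xi'=[b_1',\dots,b_M',-a_1',\dots,-a_M'],
\end{equation}
so that $\sum_{m\le M}D_m=\Xi\,\Xi'^T$. A column of a standard Gaussian $p\times p$ matrix has mean square length $p$, and two different columns have an inner product of mean zero. Freeze this picture by setting $\Xi=\Xi'=\sqrt p\,\mathrm{Id}$.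

The smallest case is $s=1$, $M=2$, $p=4$. Then $a_1,a_2,b_1,b_2$ and $b_1',b_2',-a_1',-a_2'$ both equal $2e_1,2e_2,2e_3,2e_4$, so $D_1=4(e_1e_1^T+e_3e_3^T)$, $D_2=4(e_2e_2^T+e_4e_4^T)$, and
\[
\frac{D_1}{2\pi}+\frac{D_2}{4\pi}=\frac2\pi\operatorname{diag}\big(1,\tfrac12,1,\tfrac12\big),\qquad\text{with trace norm }\ \frac4\pi\big(1+\tfrac12\big).
\]
In general $\sum_{m\le M}D_m/(2\pi m)$ is diagonal, with the entry $p/(2\pi m)$ repeated $2s$ times. Its trace norm is $psH_M/\pi$, where $H_M=\sum_{m\le M}\frac1m$, while its Hilbert--Schmidt norm is at most $p\sqrt{s/12}$ for every $M$. A single $D_m$ has trace norm $2ps$. So on the scale $ps$ of one bracket, the area has size $H_M$. Moreover the trace norm is attained by pairing with $U=\frac1p\Xi\,\Xi'^T=\mathrm{Id}$, which has operator norm $1$.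

\subsection{The trace norm of the area}

Gaussian matrices $\Xi,\Xi'$ are not multiples of orthogonal matrices, but the duality in \eqref{eq:matrix} needs only two things: the pairing of the area with $U=\frac1p\Xi\,\Xi'^T$ is still close to $psH_M/\pi$, and $\|U\|_{op}$ is still bounded. One more constraint fixes the parameters. The central Gaussian $\zeta$ has $\mathbb E\|\zeta\|_1\le p^{3/2}$, and it should not exceed the scale $ps$; so we take $p=s^2$, and $p=2Ms$ forces $s=2M$.

\begin{lemma}\label{lem:key}
Let $M\ge1$, $s=2M$, $p=s^2$, $t>0$. With probability at least $\frac14$,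
\begin{equation}\label{eq:key}
\|\sqrt t\,\zeta+tA\|_1\ge ps\Big[t\Big(\frac{H_M}{16\pi}-17\Big)-8\sqrt t\Big].
\end{equation}
\end{lemma}

\begin{proof}
\emph{Moments of $D_m$, $m\ge1$.} For a fixed $p\times p$ matrix $Q$ we have $\langle a_mb_m'^T,Q\rangle=\langle a_m,Qb_m'\rangle$, which has second moment $\mathbb E|Qb'_m|^2=s|Q|^2$. The two halves of $D_m$ are independent and centered, so
\begin{equation}\label{eq:DQ}
\mathbb E\langle D_m,Q\rangle^2=2s|Q|^2 .
\end{equation}
Taking matrix units for $Q$ gives $\mathbb E|D_m|^2=2p^2s$, and then independence gives $\mathbb E\langle D_m,D_l\rangle^2=4p^2s^2$ for $m\ne l$. Given $a'_m,b'_m$, an entry $e$ of $D_m$ is a centered Gaussian whose variance is a $\chi^2$ variable with $2s$ degrees of freedom. So $\mathbb Ee^4=3(4s^2+4s)\le24s^2$, and Minkowski's inequality over the $p^2$ entries gives $\big\||D_m|^2\big\|_{L^2}\le p^2\sqrt{24}\,s\le5p^2s$.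

\emph{The pairing.} Let $U=\frac1p\sum_{m\le M}D_m$. Then $\mathbb E|U|^2=p^{-2}\cdot M\cdot2p^2s=2Ms$, and $\langle A-D_0,U\rangle=I_1+I_2+I_3$ with
\[
I_1=\frac1p\sum_{m\le M}\frac{|D_m|^2}{2\pi m},\qquad I_2=\frac1p\sum_{m<l\le M}\frac{1/m+1/l}{2\pi}\langle D_m,D_l\rangle,\qquad I_3=\Big\langle\sum_{m>M}\frac{D_m}{2\pi m},U\Big\rangle .
\]
The diagonal term reproduces the frozen model in mean, $\mathbb EI_1=psH_M/\pi$, and by independence
\[
\operatorname{Var}I_1\le\frac1{p^2}\sum_m\frac{25p^4s^2}{4\pi^2m^2}\le\frac{25}{24}p^2s^2\le(2ps)^2 .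
\]
In $I_2$ distinct pairs give uncorrelated terms: some index $m$ occurs in exactly one of the two pairs, and $(a_m,b_m)\mapsto-(a_m,b_m)$ changes the sign of $D_m$ only. Using $1/m+1/l\le2/m$,
\[
\mathbb EI_2^2\le\frac1{p^2}\sum_{m<l\le M}\frac{4p^2s^2}{\pi^2m^2}\le\frac{4s^2}{\pi^2}\cdot M\cdot\frac{\pi^2}6=\frac23Ms^2\le(ps)^2 .
\]
In $I_3$ the matrices $D_m$, $m>M$, are independent of $U$ and of each other, and centered. Conditioning on $U$ and using \eqref{eq:DQ},
\[
\mathbb EI_3^2=\sum_{m>M}\frac{2s\,\mathbb E|U|^2}{4\pi^2m^2}\le\frac{2s\cdot2Ms}{4\pi^2M}\le(ps)^2 .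
\]
Therefore $\|\langle A-D_0,U\rangle-psH_M/\pi\|_{L^2}\le4ps$. By Chebyshev's inequality, $\langle A-D_0,U\rangle\ge\lambda:=psH_M/\pi-8ps$ outside an event of probability at most $\frac14$.

\emph{The operator norm.} The matrices $\Xi,\Xi'$ of \eqref{eq:Xi} are independent standard Gaussian $p\times p$ matrices. Gordon's inequality gives $\mathbb E\|\Xi\|_{op}\le2\sqrt p$; see \cite[Thm.~II.13]{DS}. Hence $\mathbb E\|U\|_{op}\le4$ and $\mathbb P(\|U\|_{op}>16)\le\frac14$. Outside the two exceptional events, $\|A-D_0\|_1\ge\lambda/16$: this is trivial if $\lambda\le0$, and follows from $\lambda\le\|A-D_0\|_1\|U\|_{op}$ if $\lambda>0$.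

\emph{The remaining terms.} We have $\mathbb E|X_1|^2=ps$ and $\mathbb E|y_*|^2=ps/3$, and the same for $Y_1,x_*$. By \eqref{eq:matrix} and independence of $X$ and $Y$, $\mathbb E\|D_0\|_1\le2ps/\sqrt3\le2ps$. Also $\mathbb E\|\zeta\|_1\le\sqrt p\,\mathbb E|\zeta|\le p^{3/2}=ps$. So $\mathbb P(\|D_0\|_1>16ps)\le\frac18$ and $\mathbb P(\|\zeta\|_1>8ps)\le\frac18$. The four exceptional events have total probability at most $\frac34$. Outside them,
\[
\|\sqrt t\zeta+tA\|_1\ge t\big(\|A-D_0\|_1-\|D_0\|_1\big)-\sqrt t\|\zeta\|_1\ge tps\Big(\frac{H_M}{16\pi}-\frac12-16\Big)-8\sqrt t\,ps.\qedhere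
\]
\end{proof}

\subsection{The group}

We now assemble infinitely many blocks. Block $j$ is measured in units of $p_js_j$ and given a weight $2^{-j}$. The weights are summable, so that the Gaussian measure lives on $\mathfrak g$, while $M_j$ grows so fast that $2^{-j}H_{M_j}\to\infty$. For $j\ge1$ let
\[
M_j=2^{2\cdot4^j},\qquad s_j=2M_j,\qquad p_j=s_j^2,\qquad\omega_j=\frac{2^{-j}}{p_js_j},\qquad\mathfrak h_j=\mathfrak h_{p_j,s_j},\qquad\mathbf H_j=\mathbf G_j=\mathbf G_{p_j,s_j}.
\]
Let $\mathfrak h$ be the Hilbert sum of the $\mathfrak h_j$. Let $\mathfrak g=V\oplus Z$, where $V$ and $Z$ are the spaces of sequences $v=((x_j,y_j))_j$ and $z=(z_j)_j$ with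
\[
|v|_V^2=\sum_j\omega_j\big(|x_j|^2+|y_j|^2\big)<\infty,\qquad\|z\|_Z^2=\sum_j\omega_j^2\|z_j\|_1^2<\infty,
\]
and $\|(v,z)\|=|v|_V+\|z\|_Z$. Both are $\ell^2$-sums of finite-dimensional normed spaces. The dual of such a sum is the $\ell^2$-sum of the duals, so $\mathfrak g$ is reflexive; it is also separable, and finitely supported sequences are dense. Brackets are taken block by block.

\emph{The brackets are continuous.} For $u=(u_j)$ let $|u_j|_1$ be the Hilbert--Schmidt norm of the $(x_j,y_j)$-part of $u_j$. By \eqref{eq:bracket},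
\[
|[u,u']|_{\mathfrak h}^2\le\sum_j|u_j|_1^2|u'_j|_1^2\le|u|_{\mathfrak h}^2|u'|_{\mathfrak h}^2,\qquad\|[u,u']\|\le\sum_j\omega_j\|[u,u']_j\|_1\le\sum_j\omega_j|u_j|_1|u'_j|_1\le\|u\|\|u'\|.
\]
This explains why the weight on $\|z_j\|_1$ is the product of the weights $\sqrt{\omega_j}$ on $|x_j|$ and $|y_j|$. By Section~\ref{sec:area}, the product $u\cdot u'=u+u'+\frac12[u,u']$ makes $\mathfrak h$ a separable Hilbert Lie group $\mathbf H$ and $\mathfrak g$ a two-step nilpotent Banach Lie group $\mathbf G$, with $\exp=\mathrm{id}$.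

\emph{$\mathfrak h\subset\mathfrak g$ is an abstract Wiener space.} The inclusion is injective with dense range. It is continuous because $\omega_j\le1$ and $\omega_j^2\|z_j\|_1^2\le\omega_j^2p_j|z_j|^2\le|z_j|^2$, as $\omega_j^2p_j=4^{-j}/(p_js_j^2)\le1$. Let $\eta_j=(x_j,y_j,\zeta_j)$ be independent standard Gaussian vectors in $\mathfrak h_j$. Then
\[
\mathbb E\sum_j\omega_j(|x_j|^2+|y_j|^2)=\sum_j2\cdot2^{-j}<\infty,\qquad\mathbb E\sum_j\omega_j^2\|\zeta_j\|_1^2\le\sum_j\omega_j^2\,p_j\cdot p_j^2=\sum_j4^{-j}<\infty,
\]
where the last equality uses $p_j=s_j^2$. So almost surely both series converge, and the finite block sums $\eta_1+\dots+\eta_n$ converge in $\mathfrak g$ to $\eta=(\eta_j)_j$. For $\varphi\in\mathfrak g^*$, $\varphi(\eta)=\sum_j\varphi(\eta_j)$ is centered Gaussian with variance $\sum_j|\varphi|_{\mathfrak h_j}^2=|\varphi|_{\mathfrak h}^2$. The law of $\eta$ is the required measure $\nu_1$, and $\mathbf H\subset\mathbf G$ is an abstract Wiener group.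

The block projection $P_j:\mathbf G\to\mathbf G_j$ is continuous, linear and preserves brackets, so it is a Lie group homomorphism; on $\mathfrak h$ it is the orthogonal projection onto $\mathfrak h_j$. It is therefore a map of abstract Wiener groups.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Fix $t>0$. Let $\pi_j:\mathbf G\to\mathbb R^{p_j\times p_j}$ be $P_j$ followed by the projection to the central component, and let $L_j$ be the random matrix $\sqrt t\zeta+tA$ of block $j$. By Lemma~\ref{lem:block} the limit $\mu^j_t$ exists on $\mathbf G_j$ and its central component has the law of $L_j$. By Proposition~\ref{prop:formal}(b), $(P_j)_*\mu_{t,N}=\mu^j_{t,N}$, so $(\pi_j)_*\mu_{t,N}$ converges weakly to the law of $L_j$.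

Since $\omega_jp_js_j=2^{-j}$ and $H_{M_j}\ge\log M_j=2\cdot4^j\log2\ge4^j$, Lemma~\ref{lem:key} gives
\[
\mathbb P\Big(\omega_j\|L_j\|_1\ge2^{-j}\Big[t\Big(\frac{4^j}{16\pi}-17\Big)-8\sqrt t\Big]\Big)\ge\frac14 .
\]
The threshold tends to infinity with $j$. So for each $R$ there is $j=j(R)$ with $\mathbb P(\omega_j\|L_j\|_1>R)\ge\frac14$. Recall also that $\omega_j\|\pi_jg\|_1\le\|g\|$ for $g\in\mathbf G$.

Let $\mu$ be a Borel probability measure on $\mathbf G$ that is either the weak limit of a subsequence of $\mu_{t,N}$ or satisfies $(P_j)_*\mu=\mu_t^j$ for all $j$. In both cases $(\pi_j)_*\mu$ is the law of $L_j$ for all $j$, so $\mu\{\|g\|>R\}\ge\frac14$ for every $R$. The sets $\{\|g\|>R\}$ decrease to the empty set as $R\to\infty$, which contradicts countable additivity. This proves (2) and the first part of (1). For the second part, the portmanteau theorem for the open set $\{z:\omega_j\|z\|_1>R\}$, $j=j(R)$, gives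
\[
\sup_N\mu_{t,N}\{\|g\|>R\}\ge\liminf_N\mu_{t,N}\{\omega_j\|\pi_jg\|_1>R\}\ge\mathbb P(\omega_j\|L_j\|_1>R)\ge\tfrac14.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:alexandrov}
Reading ``weak limit'' as mere convergence of $\int f\,d\mu_{t,N}$ for every $f\in BC(\mathbf G)$ does not save the conjecture. The group $\mathbf G$ above is a Polish space, and there such a limit is automatically given by a Borel probability measure, by a theorem of A.~D.~Alexandrov \cite[Thm.~8.7.1]{Bogachev}.
\end{remark}

\section{Two-step nilpotent groups}\label{sec:steptwo}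

By Lemma~\ref{lem:scalar} the area always has a scalar limit $\varphi\mapsto\mathcal A(\varphi)$. Theorem~\ref{thm:steptwo} says that the only possible obstruction is the one met in Section~\ref{sec:counter}: the family $\mathcal A(\varphi)$ may fail to come from a random element of $\mathfrak g$. There are two difficulties. Hypothesis (i) concerns laws, and a random variable has to be recovered from it. Hypothesis (iii) gives an almost surely finite norm, and moments and norm convergence have to be recovered from it.

Since $\mathfrak g$ is separable, the Hahn--Banach theorem gives $\varphi_1,\varphi_2,\dots$ in the unit ball of $\mathfrak g^*$ with $\|x\|=\sup_k|\varphi_k(x)|$ for all $x$. The map $J=(\varphi_k)_k:\mathfrak g\to\mathbb R^{\mathbb N}$ is continuous and injective. The \emph{Lusin--Souslin theorem} states that an injective Borel map between Polish spaces sends Borel sets to Borel sets. So $J(\mathfrak g)$ is Borel and $J^{-1}:J(\mathfrak g)\to\mathfrak g$ is Borel.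

\begin{proof}[Proof of Theorem~\ref{thm:steptwo}]
\textbf{(i)$\Rightarrow$(iii).} Let $\mu$ be the limit of a subsequence at time $t>0$ and put $L(\varphi)=\sqrt t\,\varphi(B_1)+t\mathcal A(\varphi)$. By \eqref{eq:steptwolaw} and Lemma~\ref{lem:scalar}, for finitely many functionals $\psi_1,\dots,\psi_n$ the image of $\mu_{t,N}$ under $(\psi_1,\dots,\psi_n)$ converges to the law of $(L(\psi_1),\dots,L(\psi_n))$; along the subsequence it converges to the image of $\mu$. So these two laws agree. Laws on $\mathbb R^{\mathbb N}\times\mathbb R$ are determined by finite-dimensional marginals, so for each $\varphi$ the pair $((L(\varphi_k))_k,L(\varphi))$ has the law of $(J,\varphi)$ under $\mu$. This law is carried by the Borel set $\{(w,\varrho):w\in J(\mathfrak g),\ \varrho=\varphi(J^{-1}w)\}$. Hence $\xi=J^{-1}((L(\varphi_k))_k)$ is defined almost surely, does not depend on $\varphi$, and satisfies $\varphi(\xi)=L(\varphi)$ almost surely. Because $t>0$ we can solve for the area: $A=(\xi-\sqrt tB_1)/t$ has $\varphi(A)=\mathcal A(\varphi)$ almost surely, and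 (iii) follows from Lemma~\ref{lem:scalar}. (At $t=0$ the sequence is constant, and (i) would carry no information.)

\textbf{(iii)$\Rightarrow$(iv).} By uniqueness of limits in probability, $\varphi(A)=\mathcal A(\varphi)$ almost surely for each $\varphi$. In particular $A=J^{-1}((\mathcal A(\varphi_k))_k)$ almost surely, so we may take $A$ to be $\sigma(B)$-measurable.

\emph{Step 1: $\mathbb E\|A\|^r<\infty$ for all $r$.} The point is that $\mathcal A(\varphi)$ is a limit of quadratic expressions in a Gaussian process, and for such variables all moments of the norm are comparable, with constants independent of the dimension. Let $\Gamma$ be the law of $B$, a centered Gaussian measure on the separable Banach space $C([0,1];\mathfrak g)$, and regard $\sigma(B)$-measurable variables as functions of the path. For $0\le\theta\le1$ the Mehler (Ornstein--Uhlenbeck) operator is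
\[
T_\theta f(w)=\int f\big(\theta w+\sqrt{1-\theta^2}\,w'\big)\,d\Gamma(w').
\]
It is a contraction of $L^2(\Gamma)$, and \emph{Nelson's hypercontractivity theorem} states that $\|T_\theta f\|_{L^q}\le\|f\|_{L^2}$ when $q\ge2$ and $(q-1)\theta^2\le1$. For $f=\varphi([\xi^N_i,\xi^N_k])$ with $i\ne k$, expand by bilinearity. The two mixed terms are linear in $w'$ and integrate to zero, and the term quadratic in $w'$ integrates to zero because the two increments are independent and centered. So $T_\theta f=\theta^2f$. This passes to sums and $L^2$ limits: $T_\theta\mathcal A(\varphi)=\theta^2\mathcal A(\varphi)$.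

Let $F_n=\max_{k\le n}|\mathcal A(\varphi_k)|\in L^2$. Since $T_\theta$ is positive, $\theta^2|\mathcal A(\varphi_k)|\le T_\theta|\mathcal A(\varphi_k)|\le T_\theta F_n$ for $k\le n$, so $\theta^2F_n\le T_\theta F_n$. With $\theta^2=1/(q-1)$,
\begin{equation}\label{eq:hyper}
\|F_n\|_{L^q}\le(q-1)\|F_n\|_{L^2}\qquad(q\ge2).
\end{equation}
H\"older's inequality and \eqref{eq:hyper} with $q=4$ give $\|F_n\|_{L^2}\le\|F_n\|_{L^1}^{1/3}\|F_n\|_{L^4}^{2/3}\le\|F_n\|_{L^1}^{1/3}(3\|F_n\|_{L^2})^{2/3}$, that is, $\|F_n\|_{L^2}\le9\|F_n\|_{L^1}$. The Paley--Zygmund inequality $\mathbb P(F\ge\frac12\mathbb EF)\ge\frac14(\mathbb EF)^2/\mathbb EF^2$ for $F\ge0$ then gives $\mathbb P(F_n\ge\frac12\mathbb EF_n)\ge\frac1{324}$. Now use the hypothesis: $F_n\uparrow\|A\|<\infty$ almost surely. Choose $R$ with $\mathbb P(\|A\|\ge R)<\frac1{324}$. Then $\frac12\mathbb EF_n<R$ for all $n$, so $\|F_n\|_{L^q}\le18(q-1)R$, and monotone convergence finishes the step.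

\emph{Step 2: $a^N=\mathbb E[A\,|\,\mathcal F_N]$, where $\mathcal F_N=\sigma(\xi^N_1,\dots,\xi^N_N)$.} By \eqref{eq:chen}, $a^{NN'}-a^N$ is the sum of the areas $a_{\mathrm{cell}}$ of the $N'$ fine steps inside each coarse cell. Reversing the order of the fine steps in one cell preserves the joint law of all fine steps, fixes every $\xi^N_i$, and turns $a_{\mathrm{cell}}$ into $-a_{\mathrm{cell}}$ by antisymmetry of the bracket. So $\mathbb E[\varphi(a_{\mathrm{cell}})\,|\,\mathcal F_N]=0$ and $\mathbb E[\varphi(a^{NN'})\,|\,\mathcal F_N]=\varphi(a^N)$. Let $N'\to\infty$ in $L^2$: $\mathbb E[\varphi(A)\,|\,\mathcal F_N]=\varphi(a^N)$. By Step 1 the Bochner conditional expectation $\mathbb E[A\,|\,\mathcal F_N]$ exists, and applying the separating family $(\varphi_k)$ identifies it with $a^N$.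

\emph{Step 3: convergence.} The $\sigma$-fields $\mathcal F_N$ are not increasing, so the martingale convergence theorem does not apply, but an approximation argument does. Fix $1\le r<\infty$. Let $f=\sum_lx_lf_l(B_{\tau_1},\dots,B_{\tau_n})$ be a finite sum with $x_l\in\mathfrak g$ and $f_l$ bounded continuous on $\mathfrak g^n$. Replacing $\tau_i$ by $\lfloor N\tau_i\rfloor/N$ gives $\mathcal F_N$-measurable variables $f^N$, and $f^N\to f$ in $L^r$ by continuity of paths and dominated convergence. Conditional expectations are contractions of $L^r(\Omega;\mathfrak g)$, so $\|\mathbb E[f|\mathcal F_N]-f\|_{L^r}\le2\|f-f^N\|_{L^r}\to0$. Such $f$ are dense in $L^r(\sigma(B);\mathfrak g)$: simple functions are dense, sets in $\sigma(B)$ are approximated in probability by sets depending on finitely many times, and bounded continuous functions are dense in $L^r$ of a Borel probability measure on $\mathfrak g^n$. Hence $a^N=\mathbb E[A|\mathcal F_N]\to A$ in $L^r(\Omega;\mathfrak g)$.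

\textbf{(iv)$\Rightarrow$(ii)$\Rightarrow$(i).} If $a^N\to A$ in $L^r$, then $\sqrt tB_1+ta^N\to\sqrt tB_1+tA$ in probability, and \eqref{eq:steptwolaw} gives (ii), which contains (i). The limit $\mu_t$ is the law of $\sqrt tB_1+tA$, which is weakly continuous in $t$ by dominated convergence. Proposition~\ref{prop:formal} gives the remaining assertions.
\end{proof}

\section{Convergence under the cancellation condition}\label{sec:positive}

In a general group the product $\exp x_1\cdots\exp x_N$ has no closed form, and it need not lie in the domain of a logarithm. The plan is to cut $[0,1]$ into $k$ blocks, with $k$ large but fixed as $N\to\infty$. Fix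
\[
\tfrac13<\alpha<\tfrac12 .
\]
If increments and areas over intervals of length $\ell$ are of order $\ell^\alpha$ and $\ell^{2\alpha}$, then the product over one block is $\exp(b+a)$ up to an error of order $k^{-3\alpha}$, and the total error $k^{1-3\alpha}$ is small because $\alpha>\frac13$. Brownian increments allow only $\alpha<\frac12$, so the area, of order $k^{-2\alpha}$ per block, cannot be treated as an error. It must be bounded and shown to converge, and this is where \eqref{eq:E} enters. We may assume $\delta\le1$, since \eqref{eq:E} persists when $\delta$ decreases.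

\subsection{The local group law}

Multiply the norm of $\mathfrak g$ by a constant so that $\|[x,y]\|\le\|x\|\|y\|$; this changes only $C_E$. By the standard theory \cite[II~\S7, III~\S4, \S6]{Bourbaki}, $\mathrm{Ad}(\exp y)=e^{\operatorname{ad}y}$ and $g\exp(x)g^{-1}=\exp(\mathrm{Ad}(g)x)$, and there is $\rho>0$ such that $\exp$ is a homeomorphism of the open ball of radius $4\rho$ onto an open neighborhood of $1$, and such that for $\|x\|,\|y\|\le\rho$ we have $\exp x\exp y=\exp\beta(x,y)$, where the Hausdorff series $\beta(x,y)=x+y+\frac12[x,y]+\cdots$ is analytic near this set. After shrinking $\rho$, its derivatives up to order three are bounded there, and there is $C_\beta\ge1$ with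
\begin{align}
\|\beta(x,y)-x-y\|&\le C_\beta\|x\|\|y\|,\label{eq:b1}\\
\|\beta(x,y)-x-y-\tfrac12[x,y]\|&\le C_\beta\|x\|\|y\|(\|x\|+\|y\|),\label{eq:b2}\\
\|\beta(-x,y)\|&\le C_\beta\|x-y\|.\label{eq:b3}
\end{align}
Indeed, if $R(x,y)$ denotes the expression inside the norm in \eqref{eq:b1} or \eqref{eq:b2}, then $R(x,0)=R(0,y)=0$, so $R(x,y)=\int_0^1\!\int_0^1D_1D_2R(\sigma x,\tau y)(x,y)\,d\sigma\,d\tau$. The mixed derivative is bounded, and in the case of \eqref{eq:b2} it is Lipschitz and vanishes at the origin. Inequality \eqref{eq:b3} holds because $\beta(-x,x)=0$ and $\beta$ is Lipschitz. Shrinking $\rho$ once more so that $C_\beta\rho\le1$, we get $\|\beta(x,y)\|\le3\rho$ from \eqref{eq:b1}.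

\begin{lemma}\label{lem:complete}
Any compatible left-invariant metric $d$ on $\mathbf G_0$ is complete.
\end{lemma}

\begin{proof}
Let $(g_n)$ be $d$-Cauchy, so $g_n^{-1}g_m\to1$. For some $n_0$ and all $n\ge n_0$, $g_{n_0}^{-1}g_n=\exp y_n$ with $\|y_n\|<\rho$, and for large $n,m$, $g_n^{-1}g_m=\exp w_{nm}$ with $w_{nm}\to0$. Then $\exp y_m=\exp y_n\exp w_{nm}=\exp\beta(y_n,w_{nm})$. Both exponents lie in the ball of radius $4\rho$, so $y_m=\beta(y_n,w_{nm})$, and \eqref{eq:b1} gives $\|y_m-y_n\|\le(1+C_\beta\rho)\|w_{nm}\|\to0$. So $y_n\to y$ and $g_n\to g_{n_0}\exp y$.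
\end{proof}

\subsection{Deterministic estimates}

Let $x=(x_1,\dots,x_n)$ be an array in $\mathfrak g$, thought of as steps of length $1/n$ on $[0,1]$, and put $g_{ij}=\exp x_{i+1}\cdots\exp x_j$. For $K\ge0$ the array is \emph{$K$-bounded} if
\[
\|b_{ij}\|\le K\Big(\frac{j-i}n\Big)^{\alpha},\qquad\|a_{ij}\|\le K^2\Big(\frac{j-i}n\Big)^{2\alpha}\qquad(0\le i<j\le n).
\]
If $x$ is $K$-bounded and $0\le c\le\bar c$, then $(cx_1,\dots,cx_n)$ is $\bar cK$-bounded.

The first lemma describes short products. Multiplying one step at a time would lose a constant at each of the $n$ steps. Bisection avoids this: the errors of the two halves add up to a fixed fraction $\chi<1$ of the allowed error, which leaves room for the new error made in joining them.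

\begin{lemma}\label{lem:short}
There are $c_*,C_*>0$ depending only on $\alpha,\rho,C_\beta$, with $3c_*\le\rho$, such that for every $K$-bounded array and all $i<j$ with $\lambda:=K((j-i)/n)^\alpha\le c_*$,
\[
g_{ij}=\exp(b_{ij}+a_{ij}+e_{ij}),\qquad\|e_{ij}\|\le C_*\lambda^3,\qquad\|b_{ij}+a_{ij}+e_{ij}\|\le3\lambda .
\]
\end{lemma}

\begin{proof}
Let $\chi=\max_{1/3\le u\le2/3}(u^{3\alpha}+(1-u)^{3\alpha})$, which is less than $1$ because $3\alpha>1$. Put $C_*=(4+54C_\beta)/(1-\chi)$ and $c_*=\min(1,1/C_*,\rho/3)$. The last bound follows from the second, since $\lambda+\lambda^2+C_*\lambda^3\le3\lambda$ for $\lambda\le c_*$. We induct on $m=j-i$. For $m=1$ take $e_{ij}=0$. For $m\ge2$ split $(i,j]$ into intervals of sizes $m_1=\lfloor m/2\rfloor$ and $m_2=m-m_1$; then $m_1/m\in[\frac13,\frac23]$. By induction the two products are $\exp y_1,\exp y_2$ with $y_l=b_l+a_l+e_l$, where $\|b_l\|\le\lambda$, $\|a_l\|\le\lambda^2$ and $\|e_l\|\le C_*\lambda^3(m_l/m)^{3\alpha}\le\lambda^2$. So $\|y_l\|\le3\lambda\le\rho$ and $\|y_l-b_l\|\le2\lambda^2$. By \eqref{eq:chen},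 $\beta(y_1,y_2)=b_{ij}+a_{ij}+e_{ij}$ with
\[
e_{ij}=e_1+e_2+\tfrac12\big([y_1,y_2]-[b_1,b_2]\big)+\big(\beta(y_1,y_2)-y_1-y_2-\tfrac12[y_1,y_2]\big).
\]
Here $[y_1,y_2]-[b_1,b_2]=[y_1-b_1,y_2]+[b_1,y_2-b_2]$ has norm at most $2\lambda^2\cdot3\lambda+\lambda\cdot2\lambda^2=8\lambda^3$, and the last term is at most $C_\beta\cdot9\lambda^2\cdot6\lambda$ by \eqref{eq:b2}. Thus $\|e_{ij}\|\le(\chi C_*+4+54C_\beta)\lambda^3=C_*\lambda^3$.
\end{proof}

The second lemma compares two long products block by block. To collect the discrepancies one must move them past the later factors, which conjugates them. The adjoint action of the later factors must be bounded independently of the number $k$ of blocks, and for this we regroup them into pieces whose length depends only on $K$.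

\begin{lemma}\label{lem:compare}
For $K>0$ there is $\Lambda=\Lambda(K)$ with the following property. Let $x=(x_1,\dots,x_n)$ and $x'=(x'_1,\dots,x'_{n'})$ be $K$-bounded. Let $0=i_0<\dots<i_k=n$ and $0=i'_0<\dots<i'_k=n'$ satisfy $(i_l-i_{l-1})/n\le2/k$ and $(i'_l-i'_{l-1})/n'\le2/k$, where $K(2/k)^\alpha\le c_*$. Put
\[
D=\max_l\big\|(b+a)_{i_{l-1}i_l}-(b'+a')_{i'_{l-1}i'_l}\big\|,\qquad\varepsilon=k\Lambda C_\beta\big(D+2C_*K^3(2/k)^{3\alpha}\big).
\]
If $2\varepsilon\le\min(\rho,1/C_\beta)$, then $g_{0n}^{-1}g'_{0n'}=\exp v$ with $\|v\|\le2\varepsilon$.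
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:short}, $g_l:=g_{i_{l-1}i_l}=\exp y_l$ and $g'_l:=g'_{i'_{l-1}i'_l}=\exp y'_l$ with $\|y_l\|,\|y'_l\|\le\rho$ and $\|y_l-y'_l\|\le D+2C_*K^3(2/k)^{3\alpha}$. So $g'_l=g_l\exp w_l$ with $w_l=\beta(-y_l,y'_l)$, and $\|w_l\|\le\varepsilon/(k\Lambda)$ by \eqref{eq:b3}. Let $G_l=g_{l+1}\cdots g_k=g_{i_ln}$, with $G_k=1$. Since $G_{l-1}G_l^{-1}=g_l$,
\[
G_0\prod_{l=1}^k\big(G_l^{-1}\exp(w_l)\,G_l\big)=\prod_{l=1}^kg_l\exp w_l=g'_{0n'},
\]
so $g_{0n}^{-1}g'_{0n'}=\exp v_1\cdots\exp v_k$ with $v_l=\mathrm{Ad}(G_l^{-1})w_l$.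

Let $\ell=(c_*/K)^{1/\alpha}$. Then $1/n\le2/k\le\ell$, so $m=\lfloor\ell n\rfloor$ satisfies $m\ge1$ and $m\ge\ell n/2$. Cut $(i_l,n]$ into consecutive pieces of $m$ steps, the last possibly shorter; there are at most $n/m+1\le2/\ell+1$ pieces. By Lemma~\ref{lem:short} the product over a piece is $\exp y$ with $\|y\|\le3c_*\le\rho$, and $\|e^{-\operatorname{ad}y}\|\le e^\rho$. Hence $\|\mathrm{Ad}(G_l^{-1})\|\le\Lambda:=e^{\rho(2/\ell+1)}$ and $\sum_l\|v_l\|\le\varepsilon$.

Finally we show by induction that $\exp v_1\cdots\exp v_l=\exp u_l$ with $\|u_l\|\le2\sum_{l'\le l}\|v_{l'}\|$. If this holds for $l$, then $\|u_l\|\le2\varepsilon\le\rho$ and $\|v_{l+1}\|\le\rho$, so $u_{l+1}=\beta(u_l,v_{l+1})$ is defined, and \eqref{eq:b1} gives $\|u_{l+1}\|\le\|u_l\|+(1+2C_\beta\varepsilon)\|v_{l+1}\|\le\|u_l\|+2\|v_{l+1}\|$.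
\end{proof}

\subsection{Moments of areas}

Condition \eqref{eq:E} is an $L^1$ bound for equal coefficients. We need $L^r$ bounds, with $r$ large, for unequal ones.

\begin{lemma}\label{lem:moments}
Under \eqref{eq:E}, for $r\ge1$, $m\ge1$ and real $c_i$,
\[
\Big\|\sum_{i\le m}c_i[\eta_i,\eta_i']\Big\|_{L^r}\le C_r^2C_E\max_i|c_i|\;m^{1-\delta}.
\]
\end{lemma}

\begin{proof}
Let $F=\sum_{i\le m}[\eta_i,\eta_i']$, and apply the Gaussian Kahane--Khintchine inequality once in each set of variables. For fixed $\eta'=(\eta_i')$, $F$ is a bounded linear image of the Gaussian vector $\eta=(\eta_i)$, so $(\mathbb E_\eta\|F\|^r)^{1/r}\le C_r\mathbb E_\eta\|F\|$. The map $\eta'\mapsto F(\cdot,\eta')$ is linear and bounded from $\mathfrak g^m$ to the separable Banach space $L^1(\nu_1^{\otimes m};\mathfrak g)$, by Fernique's theorem, so $(\mathbb E_{\eta'}(\mathbb E_\eta\|F\|)^r)^{1/r}\le C_r\mathbb E\|F\|$. Together, $\|F\|_{L^r}\le C_r^2C_Em^{1-\delta}$. The summands are independent and symmetric, so the contraction principle applies.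
\end{proof}

\begin{lemma}\label{lem:areas}
Assume \eqref{eq:E}. Let $a^{(1)},\dots,a^{(n)}$ be independent copies of the area $a_{0m}$ of $m$ independent steps of law $\nu_h$. Then $\|\sum_{l\le n}a^{(l)}\|_{L^r}\le C'_r\,n^{1-\delta}mh$, where $C'_r$ does not depend on $n,m,h$.
\end{lemma}

\begin{proof}
This is the bisection of Section~\ref{sec:area} for arbitrary $m$. Split each block of $m$ steps into two of sizes $\lfloor m/2\rfloor,\lceil m/2\rceil$, and repeat down to single steps. Call an interval that gets split a \emph{node}, of depth $d$ if it arises after $d$ splittings. By \eqref{eq:chen}, $\sum_la^{(l)}$ is the sum over all nodes of $\frac12[b_{\mathrm{left}},b_{\mathrm{right}}]$. At depth $d$ there are at most $n2^d$ nodes, on disjoint sets of steps, each with at most $\lceil m/2^d\rceil$ steps. A node has at least two steps, so $2^d<m$ and $\lceil m/2^d\rceil\le2^{1-d}m$. A node with halves of sizes $m_1,m_2$ contributes a term with the law of $c[\eta,\eta']$, where $c=\frac12h\sqrt{m_1m_2}\le\frac14h(m_1+m_2)\le2^{-d}mh$. The terms at one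 depth are independent, so by Lemma~\ref{lem:moments} depth $d$ contributes at most $C_r^2C_E\,2^{-d}mh\,(n2^d)^{1-\delta}$ in $L^r$. Summing over $d$ gives the claim with $C'_r=C_r^2C_E/(1-2^{-\delta})$.
\end{proof}

With $\delta=0$ the sum over depths would give a factor $\log m$. Lemma~\ref{lem:areas} is the only route by which \eqref{eq:E} enters the rest of the proof.

\begin{lemma}\label{lem:tight}
Assume \eqref{eq:E}. Let $K_N$ be the least $K$ for which $(\xi^N_1,\dots,\xi^N_N)$ is $K$-bounded. Then $\sup_N\mathbb P(K_N>K)\to0$ as $K\to\infty$.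
\end{lemma}

\begin{proof}
Let $h=1/N$. There are about $N^2$ intervals to control, too many for a union bound, so we control the dyadic ones and build the others from them. A \emph{dyadic interval} of size $2^m$ is a set of indices $(l2^m,(l+1)2^m]$. Let $Q_b,Q_a$ be the maxima, over all dyadic $I\subset(0,N]$ of all sizes $2^m$, of $\|b_I\|/(2^mh)^\alpha$ and $\|a_I\|/(2^mh)^{2\alpha}$. There are at most $N/2^m=(2^mh)^{-1}$ such intervals of size $2^m$. Lemma~\ref{lem:areas} with $n=1$ gives $\mathbb E\|a_I\|^r\le(C'_r)^r(2^mh)^r$, and $\mathbb E\|b_I\|^r=(2^mh)^{r/2}\mathbb E\|\eta_1\|^r$. So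
\[
\mathbb EQ_a^r\le(C'_r)^r\sum_{2^m\le N}(2^mh)^{r(1-2\alpha)-1},\qquad\mathbb EQ_b^r\le\mathbb E\|\eta_1\|^r\sum_{2^m\le N}(2^mh)^{r(1/2-\alpha)-1}.
\]
Since $\alpha<\frac12$ we can fix $r$ with $r(\frac12-\alpha)>1$. Both sums are then increasing geometric sums with largest term at most $1$, so both moments are bounded uniformly in $N$.

An interval $(i,j]$ is the disjoint union of the maximal dyadic intervals $I_1,I_2,\dots$ contained in it. At most two have the same size: of three, the middle one has both neighbors of that size inside $(i,j]$, so its dyadic parent lies in $(i,j]$ and it is not maximal. Let $\Sigma_\gamma=\sum_{2^m\le j-i}(2^mh)^\gamma\le((j-i)h)^\gamma/(1-2^{-\gamma})$. By \eqref{eq:chen},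
\[
\|b_{ij}\|\le2Q_b\Sigma_\alpha,\qquad\|a_{ij}\|\le\sum_l\|a_{I_l}\|+\tfrac14\Big(\sum_l\|b_{I_l}\|\Big)^2\le2Q_a\Sigma_{2\alpha}+Q_b^2\Sigma_\alpha^2 .
\]
Hence $K_N^2\le C(\alpha)(Q_a+Q_b^2)$, and Markov's inequality concludes.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:positive}}

For $c\ge0$ let $W_N^c=\exp(c\,\xi^N_1)\cdots\exp(c\,\xi^N_N)\in\mathbf G_0$. Its law is $\mu_{c^2,N}$. All these variables are built from one Brownian motion, so they can be compared pathwise. Fix a compatible left-invariant metric $d$ on $\mathbf G_0$.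

\emph{Choice of parameters.} Let $\bar c>0$, $\epsilon>0$, $\kappa>0$. Choose, in this order: $\varepsilon_0\in(0,\min(\rho,1/C_\beta)]$ with $d(1,\exp v)\le\epsilon$ for $\|v\|\le\varepsilon_0$; by Lemma~\ref{lem:tight}, $K_0>0$ with $\mathbb P(K_N>K_0)\le\kappa$ for all $N$; $K=\bar cK_0$ and $\Lambda=\Lambda(K)$; and $k$ so large that
\[
K(2/k)^\alpha\le c_*,\qquad2k\Lambda C_\beta C_*K^3(2/k)^{3\alpha}\le\varepsilon_0/4 .
\]
The last choice is possible because $3\alpha>1$ and $\Lambda$ does not depend on $k$. Put $\bar D=\varepsilon_0/(4k\Lambda C_\beta)$. For $N,N'\ge k$ let $i_l=\lfloor lN/k\rfloor$ and $i'_l=\lfloor lN'/k\rfloor$; these increase strictly, and $(i_l-i_{l-1})/N\le1/k+1/N\le2/k$, with the same bound for $N'$. For $c,c'\in[0,\bar c]$ let $D$ be the quantity of Lemma~\ref{lem:compare} for the arrays $(c\,\xi^N_i)$ and $(c'\xi^{N'}_i)$. On the event $\{K_N\le K_0,\ K_{N'}\le K_0,\ D\le\bar D\}$ both arrays are $K$-bounded and $\varepsilon\le\varepsilon_0/2$, so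
\begin{equation}\label{eq:close}
d(W_N^c,W_{N'}^{c'})=d\big(1,(W_N^c)^{-1}W_{N'}^{c'}\big)\le\epsilon .
\end{equation}

\emph{Convergence.} Take $c=c'$. We show that $D\to0$ in probability as $N,N'\to\infty$, for the fixed $k$. Fix $l$ and let $[s,u]=[i_{l-1}/N,i_l/N]$ and $[s',u']=[i'_{l-1}/N',i'_l/N']$. With $\gamma=\max(1/N,1/N')$, both $s,s'$ lie in $[\frac{l-1}k-\gamma,\frac{l-1}k]$ and both $u,u'$ lie in $[\frac lk-\gamma,\frac lk]$. The increments $B_u-B_s$ and $B_{u'}-B_{s'}$ both tend to $B_{l/k}-B_{(l-1)/k}$ by continuity of paths. For the areas write $a^n_{[s,u]}$ for the area of the steps $\xi^n_i$ in $[s,u]$, and pass through the grid $1/(NN')$: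
\[
a^N_{[s,u]}-a^{N'}_{[s',u']}=\big(a^N_{[s,u]}-a^{NN'}_{[s,u]}\big)+\big(a^{NN'}_{[s,u]}-a^{NN'}_{[s',u']}\big)+\big(a^{NN'}_{[s',u']}-a^{N'}_{[s',u']}\big).
\]
By \eqref{eq:chen} the first bracket is minus a sum of at most $N$ independent areas of $N'$ steps of law $\nu_{1/(NN')}$. By Lemma~\ref{lem:areas} its $L^1$ norm is at most $C'_1N^{1-\delta}\cdot N'/(NN')=C'_1N^{-\delta}$. Exchanging the roles of $N$ and $N'$, the third bracket has $L^1$ norm at most $C'_1N'^{-\delta}$. For the second, let $s_0=\min(s,s')$ and $u_0=\max(u,u')$, and cut $[s_0,u_0]$ into $[s_0,s]$, $[s,u]$, $[u,u_0]$, with increments $b_1,b_2,b_3$ and areas $a_1,a_2,a_3$. The outer pieces have length at most $\gamma$ and the middle one at most $1$, so \eqref{eq:chen} gives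
\[
\big\|a^{NN'}_{[s_0,u_0]}-a^{NN'}_{[s,u]}\big\|=\big\|a_1+a_3+\tfrac12([b_1,b_2]+[b_1,b_3]+[b_2,b_3])\big\|\le K_{NN'}^2\big(\tfrac52\gamma^{2\alpha}+\gamma^\alpha\big)\le\tfrac72K_{NN'}^2\gamma^\alpha .
\]
The same bound holds for $[s',u']$, so the second bracket is at most $7K_{NN'}^2\gamma^\alpha$, which tends to $0$ in probability by Lemma~\ref{lem:tight}. As $D$ is bounded by the maximum over $l\le k$ of $c$ times the difference of increments plus $c^2$ times the difference of areas, $D\to0$ in probability.

By \eqref{eq:close}, $\limsup_{N,N'}\mathbb P(d(W_N^c,W_{N'}^c)>\epsilon)\le2\kappa$. Since $\epsilon,\kappa$ are arbitrary, $(W^c_N)_N$ is Cauchy in probability in the separable metric space $(\mathbf G_0,d)$, which is complete by Lemma~\ref{lem:complete}. So $W_N^c$ converges in probability to a random variable $W^c$, and $\mu_{t,N}$ converges weakly to the law $\mu_t$ of $W^{\sqrt t}$.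

\emph{Continuity in $t$.} Take $N=N'\ge k$ and $c,c'\in[0,\bar c]$. On $\{K_N\le K_0\}$ we have $D\le|c-c'|K_0+|c^2-c'^2|K_0^2$, which is at most $\bar D$ when $|c-c'|$ is less than some $\gamma_0>0$ independent of $N$. Then \eqref{eq:close} gives $\mathbb P(d(W_N^c,W_N^{c'})>\epsilon)\le\kappa$ for all $N\ge k$, and letting $N\to\infty$, $\mathbb P(d(W^c,W^{c'})>3\epsilon)\le\kappa$. So $c\mapsto W^c$ is continuous in probability on $[0,\infty)$, and $t\mapsto\mu_t$ is weakly continuous on $[0,\infty)$. Proposition~\ref{prop:formal} now gives the semigroup law, inversion invariance and functoriality.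

\emph{Condition \eqref{eq:E} from type.} Let the closed span of $[\mathfrak g,\mathfrak g]$ have type $q>1$ with constant $T_q$. The variables $Y_i=[\eta_i,\eta'_i]$ take values in it and are independent and symmetric, so $\sum_iY_i$ has the law of $\sum_i\varepsilon_iY_i$ with independent signs. Conditioning on the $Y_i$,
\[
\mathbb E\Big\|\sum_{i\le m}Y_i\Big\|\le\Big(\mathbb E\Big\|\sum_{i\le m}\varepsilon_iY_i\Big\|^q\Big)^{1/q}\le T_q\Big(\sum_{i\le m}\mathbb E\|Y_i\|^q\Big)^{1/q}=T_q\big(\mathbb E\|Y_1\|^q\big)^{1/q}m^{1/q},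
\]
and $\mathbb E\|Y_1\|^q<\infty$ by Fernique's theorem. So \eqref{eq:E} holds with $\delta=1-\frac1q$. Type passes to subspaces and is unchanged under an equivalent norm. Hilbert spaces, and hence finite-dimensional spaces, have type $2$; the space $L^p$, $1<p<\infty$, has type $\min(p,2)$; and by the Maurey--Pisier theorem a Banach space is B-convex if and only if it has some type $q>1$. This completes the proof of Theorem~\ref{thm:positive}. \qed

\begin{remark}\label{rem:Efails}
It is instructive to see the hypotheses fail for the group of Section~\ref{sec:counter}. The vectors $\omega_j^{-1}e_ae_a^T$, $a\le p_j$, in the center of block $j$ have norm $1$, and every signed sum of $n$ of them has norm exactly $n$; so $\mathfrak g$ is not B-convex. As for \eqref{eq:E}, take $m=M_j$ and $p=p_j$. The $j$-th block of $\sum_{i\le m}[\eta_i,\eta'_i]$ has the law of $W=\Xi\,\Xi'^T$ with $\Xi,\Xi'$ as in \eqref{eq:Xi}. An entry $e$ of $W$ has $\mathbb Ee^2=p$ and $\mathbb Ee^4=3(p^2+2p)\le9p^2$, so $\mathbb E|W|^2=p^3$ and $\mathbb E|W|^4\le9p^6$. H\"older's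 inequality gives $(\mathbb E|W|)^2\ge(\mathbb E|W|^2)^3/\mathbb E|W|^4\ge p^3/9$. Since $|W|^2\le\|W\|_1\|W\|_{op}$ and $\mathbb E\|W\|_{op}\le4p$, the Cauchy--Schwarz inequality gives $\mathbb E\|W\|_1\ge p^2/36$. Therefore
\[
\mathbb E\Big\|\sum_{i\le M_j}[\eta_i,\eta_i']\Big\|\ge\frac{\omega_jp_j^2}{36}=\frac{2^{-j}M_j}{18},\qquad2^{-j}=\sqrt{2/\log_2M_j}.
\]
Along $m=M_j$ the gain over the triangle inequality is at most a factor of order $\sqrt{\log m}$, and \eqref{eq:E} fails for every $\delta>0$.
\end{remark}

\begin{thebibliography}{9}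

\bibitem{Bogachev}
Bogachev, \emph{Measure Theory}.

\bibitem{Bourbaki}
Bourbaki, \emph{Lie}, Chapters II and III.

\bibitem{DS}
Davidson and Szarek, in \emph{Handbook of the Geometry of Banach Spaces} I.

\bibitem{Pickrell}
Doug Pickrell, \emph{Heat kernels and critical limits}, arXiv:0711.0410 (2007).

\end{thebibliography}
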